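# Cohesive sets for sequences of bounded length when $\Sigma^0_2$-collection fails

## 1. From sequences of bounded length to sequences of all lengths

Take a model of second-order arithmetic that finds a cohesive set for every sequence $(R_k)_{k<l}$ whose length $l$ is a number of the model, possibly nonstandard. Suppose moreover that $\Sigma^0_2$-collection fails in it, so that some bounded interval $[0,a)$ is mapped by a definable function onto an unbounded set. Must the model find cohesive sets for sequences $(R_i)_{i\in\mathbb N}$ as well? The answer that one would first guess is yes. An interval that "reaches all the way up" ought to be able to stand in for the whole of $\mathbb N$, so one should be able to squeeze an infinite sequence into a sequence of length $a$.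

Let us make this precise and test it. Throughout, $\mathsf{RCA}_0$ is the usual base theory (basic axioms, $\Delta^0_1$-comprehension, $\Sigma^0_1$-induction), and $\mathsf{WKL}_0$ adds that every infinite binary tree has a path. A model is a pair $(M,\mathcal S)$ with first-order part $M$ and a family $\mathcal S$ of subsets of $M$. Inside a formal statement, $\mathbb N$ means the first-order part, and "infinite" and "finite" for sets in $\mathcal S$ mean unbounded and bounded in $M$.

**Definition ($\mathsf B\Sigma^0_2$).** For every $\Sigma^0_2$ formula $\varphi$ (parameters allowed) and every $a$: if $\forall x<a\,\exists t\,\varphi(x,t)$, then there is $t^*$ with $\forall x<a\,\exists t\le t^*\,\varphi(x,t)$.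

By pairing $t$ with the outer existential witness of $\varphi$, it is enough to have this for $\Pi^0_1$ formulas $\varphi$. If it fails for a $\Pi^0_1$ formula $\varphi$ and some $a$, let $h(x)$, for $x<a$, be the least $t$ with $\varphi(x,t)$. Then $h$ is a definable function from $[0,a)$ with unbounded range. This is what "reaches all the way up" means.

**Definition (cohesive set).** An infinite set $H$ is $(R_i)_{i\in I}$-cohesive if for every $i\in I$ one of $H\cap R_i$ and $H\cap R_i^c$ is finite; that is, $H\subseteq^*R_i$ or $H\subseteq^*R_i^c$. The principle $\mathsf{COH}$ says that every sequence $(R_i)_{i\in\mathbb N}$ of sets has an infinite cohesive set. The principle $\mathsf{fin}\text{-}\mathsf{COH}$ says the same for every sequence $(R_k)_{k<l}$, where $l$ is any number of the model.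

For example, in the standard model let $R_i$ be the set of multiples of $i+1$. Then $H=\{n!:n\ge1\}$ is cohesive, because $n!\in R_i$ for all $n\ge i+1$. The exceptional part of $H$ depends on $i$, and this lack of uniformity is allowed.

Clearly $\mathsf{COH}$ implies $\mathsf{fin}\text{-}\mathsf{COH}$. The question, which is Yokoyama's and is taken from Mengzhou Sun, "The finite cohesiveness principle", arXiv:2503.18383 (2025), is whether $\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2+\mathsf{fin}\text{-}\mathsf{COH}$ implies $\mathsf{COH}$.

**Test: standardly many sets.** For $l=1$, one of $R_0$, $R_0^c$ is infinite, and it is cohesive. For standard $l$, repeat this $l$ times.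

**Test: $l$ arbitrary, and $\mathsf B\Sigma^0_2$ true.** A subset $\sigma$ of $[0,l)$ determines the cell $\{s:\forall k<l\,(s\in R_k\leftrightarrow k\in\sigma)\}$, and every infinite cell is cohesive. If all cells were finite, then for each of the boundedly many codes $\sigma$ there would be $t$ such that no $s\ge t$ lies in the cell of $\sigma$. By $\mathsf B\Sigma^0_2$ one $t^*$ would serve for all $\sigma$. But $t^*$ itself lies in some cell. So $\mathsf{RCA}_0+\mathsf B\Sigma^0_2\vdash\mathsf{fin}\text{-}\mathsf{COH}$.

**Test: $\mathsf B\Sigma^0_2$ false in a concrete way.** Suppose that the model contains a function $g:\mathbb N\to[0,a)$ that takes each value only boundedly often. Then $\mathsf B\Sigma^0_2$ fails: it would turn $\forall x<a\,\exists t\,\forall s\ge t\;g(s)\ne x$ into one $t^*$ good for all $x$, and then $g(t^*)$ could have no value. Choose $l$ with $a\le2^l$ and let $R_k$ be the set of $s$ such that the $k$-th binary digit of $g(s)$ is $1$, for $k<l$. Now every cell is finite, so the preceding argument gives nothing. If $\mathsf{fin}\text{-}\mathsf{COH}$ provides a cohesive $H$, then each digit of $g(s)$ is constant on a tail of $H$.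 But no single tail works for all $k<l$ at once, since $g$ would be constant on it. So $\mathsf{fin}\text{-}\mathsf{COH}$ without collection really does something non-uniform over an interval that reaches all the way up, and the guess looks plausible. (It is not automatic: $\mathsf{WKL}_0\nvdash\mathsf{fin}\text{-}\mathsf{COH}$. We shall not need this fact.)

## 2. Unique names: $\Sigma^0_2$ injections into a bounded interval

To squeeze $(R_i)_{i\in\mathbb N}$ into a sequence $(R'_x)_{x<a}$, give each index $i$ a name $x<a$, and let $R'_x$ agree with $R_i$ from some point on. If the names are unique, this works.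

**Definition ($\mathsf C\Sigma^0_2$).** For no $a$ is there an injection $\mathbb N\to[0,a)$ with $\Sigma^0_2$ graph (set parameters allowed).

In the standard model this holds trivially. In a nonstandard model it is a real restriction.

**Theorem B.** $\mathsf{RCA}_0+\neg\mathsf C\Sigma^0_2+\mathsf{fin}\text{-}\mathsf{COH}\vdash\mathsf{COH}$.

Before the proof we check how the hypothesis compares with $\neg\mathsf B\Sigma^0_2$.

**Claim.** $\mathsf{RCA}_0+\mathsf B\Sigma^0_2\vdash\mathsf C\Sigma^0_2$. So $\neg\mathsf C\Sigma^0_2$ strengthens $\neg\mathsf B\Sigma^0_2$.

*Proof.* Let $p:\mathbb N\to[0,a)$ be injective with $p(i)=x\leftrightarrow\exists u\,\forall v\,\vartheta(i,x,u,v)$, where $\vartheta$ is bounded. For every $i\le a$ there is a pair $\langle x,u\rangle$ with $x<a$ and $\forall v\,\vartheta(i,x,u,v)$, so $\mathsf B\Sigma^0_2$ gives $U$ such that for every $i\le a$ there are $x<a$ and $u\le U$ with $\forall v\,\vartheta(i,x,u,v)$. The set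
$$\{(i,x):i\le a,\ x<a,\ \exists u\le U\,\forall v\,\vartheta(i,x,u,v)\}$$
is bounded and $\Pi^0_1$ (use $\mathsf B\Sigma^0_1$ to move $\exists u\le U$ inside), hence coded by a number. It is the graph of $p$ restricted to $[0,a]$. So there is a coded injection $[0,a]\to[0,a)$, which the finite pigeonhole principle forbids. $\square$

*Proof of Theorem B.* Work in $\mathsf{RCA}_0+\mathsf{fin}\text{-}\mathsf{COH}$. Let $p:\mathbb N\to[0,a)$ be injective with $p(i)=x\leftrightarrow\exists u\,\forall v\,\vartheta(i,x,u,v)$, with $\vartheta$ bounded, and let $(R_i)_{i\in\mathbb N}$ be given.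

**Step 1: approximate the names.** The purpose is to replace $p$ by a guess computable at stage $s$. Let $c$ range over codes $\langle x,u\rangle$ with $x<a$, and write $c_{(0)}=x$. Let $c^*(i)$ be the least such $c$ with $\forall v\,\vartheta(i,x,u,v)$. It exists by the least number principle for $\Pi^0_1$ formulas, and $c^*(i)_{(0)}=p(i)$. Let $q_s(i)$ be the least such $c\le s$ with $\forall v\le s\,\vartheta(i,x,u,v)$; it is undefined if there is none. Each $c<c^*(i)$ is refuted by some $v$, and by $\mathsf B\Sigma^0_1$ there is a common bound on least refuting $v$'s. Hence for each fixed $i$ we have $q_s(i)=c^*(i)$ for all large $s$.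

**Step 2: let each name follow its most stable claimant.** Several indices may claim the name $x$ at stage $s$, and we must choose one. For $i\le s$ with $q_s(i)$ defined, let $\rho_s(i)$ be the least $r\in[i,s]$ such that $q_{r'}(i)$ is defined and equal to $q_s(i)$ for all $r'\in[r,s]$; here $r=s$ qualifies. For $x<a$ let $i_s(x)$ be that $i\le s$ with $q_s(i)$ defined and $q_s(i)_{(0)}=x$ for which $\rho_s(i)$ is least, taking the least $i$ in case of ties; it is undefined if there is no such $i$. Put
$$R'_x=\{s:i_s(x)\text{ is defined and }s\in R_{i_s(x)}\}\qquad(x<a).$$
This sequence exists by $\Delta^0_1$-comprehension. By $\mathsf{fin}\text{-}\mathsf{COH}$ let $H$ be infinite and $(R'_x)_{x<a}$-cohesive.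

**Step 3: the right claimant wins.** We show that $R'_{p(i)}$ and $R_i$ agree from some point on, for each $i$. Fix $i$, let $x=p(i)$, and let $r_i\ge i$ be least such that $q_r(i)=c^*(i)$ for all $r\ge r_i$. Let $s\ge r_i$. Then $q_s(i)_{(0)}=x$. Also $\rho_s(i)=r_i$: the number $r_i$ qualifies, and if $r\in[i,r_i)$ qualified then $q_{r'}(i)=c^*(i)$ for all $r'\ge r$, against the minimality of $r_i$.

Suppose now that $s\ge r_i$ and that $i'\ne i$ is a competitor that is not beaten outright: $q_s(i')_{(0)}=x$ and $\rho_s(i')\le r_i$. Then $i'\le\rho_s(i')\le r_i$, and $q_{s'}(i')=q_s(i')$ has first coordinate $x$ for all $s'\in[r_i,s]$. On the other hand, injectivity gives $p(i')\ne x$ for every $i'\ne i$. As $q_{s'}(i')$ settles on $c^*(i')$, whose first coordinate is $p(i')$, for each $i'\le r_i$ with $i'\ne i$ there is $s'\ge r_i$ with $q_{s'}(i')$ defined and $q_{s'}(i')_{(0)}\ne x$. By $\mathsf B\Sigma^0_1$ there is one bound $s^*$ on such $s'$ for all these $i'$. So for $s\ge\max(s^*,r_i)$ no such competitor exists, hence $i_s(x)=i$, and $s\in R'_x\leftrightarrow s\in R_i$.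

Since $H$ is eventually inside or eventually outside $R'_x$, it is eventually inside or outside $R_i$. So $H$ is $(R_i)_{i\in\mathbb N}$-cohesive. $\blacksquare$

## 3. Shared names, and cardinalities of initial segments

Now drop uniqueness. Suppose we have only a function $g:\mathbb N\to[0,a)$ in the model, taking each value boundedly often, and name $i$ by $g(i)$. There is nothing to approximate, but if $g(i)=g(i')=x$ with $i\ne i'$, both are claimants of $x$ forever. The sentence of Step 3 that breaks is "injectivity gives $p(i')\ne x$". The set $R'_x$ carries one bit at each stage, so it follows one index of $g^{-1}(x)$ and ignores the others. If instead we use the pairs $(g(i),i)$ as names, there are as many names as numbers and we have gained nothing.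

There is also an obstruction that no cleverness about definability can remove. If, seen from outside, $[0,a)$ has smaller cardinality than $M$ for every $a\in M$, then there is no injection $M\to[0,a)$ at all. So to refute the guess we look at models whose initial segments increase in cardinality.

**Theorem A.** There is a countable model $(M,\mathcal S)$ of $\mathsf{WKL}_0+\mathsf{fin}\text{-}\mathsf{COH}+\neg\mathsf B\Sigma^0_2+\neg\mathsf{COH}$ whose first-order part $M$ is an elementary extension of the standard model $\mathbb N$.

So the answer is no: $\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2+\mathsf{fin}\text{-}\mathsf{COH}$ does not imply $\mathsf{COH}$, not even with $\mathsf{WKL}$ and all true first-order arithmetic sentences added. In Theorem B the hypothesis $\neg\mathsf C\Sigma^0_2$ cannot be weakened to $\neg\mathsf B\Sigma^0_2$. The same construction shows that short lengths do not generate longer ones.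

**Theorem C.** There is a countable model of $\mathsf{WKL}_0+\neg\mathsf B\Sigma^0_2$ with first-order part $M\succ\mathbb N$, a proper cut $J\subsetneq M$, $a\in J$ and $b\in M\setminus J$, such that: some $g:M\to[0,a)$ in the model takes each value only boundedly often; every sequence of sets in the model of length $l\in J$ has an infinite cohesive set in the model; but some sequence of sets of length $b$ has none.

"Countable" and "increasing uncountable cardinalities" seem to contradict each other. They do not, because cardinality is relative to a universe of sets. We first build an uncountable $M$ with a cofinal sequence $(D_n)_{n<\omega}$ and $|[0,D_n)|\le\kappa_n$, where $\kappa_0<\kappa_1<\cdots$ are uncountable. Then we pass to a countable transitive universe $W_0$ in which (the image of) $M$ still looks like this. Two things will happen there.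

* To solve an instance of length $l$ while keeping $\Sigma_1$-induction, we use a construction with $\omega$ steps, one set $R_k$ per step. It needs $[0,l)$ to be countable in the current universe. If it is not, we make it countable by forcing; this destroys finitely many of the $\kappa_n$ and leaves the others uncountable.
* Suppose a cohesive $H$ lies in a universe where $\kappa_n$ is uncountable, and consider $\kappa_n$ many sets of a suitable instance. On each of them $H$ settles after some $D_j$ with $j<\omega$. By the pigeonhole principle infinitely many of the $\kappa_n$ sets are settled by the same $D_{j^*}$. If the sets are so generic that this cannot happen, there is no $H$.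

## 4. Codes, splitting, and the standard facts

The metatheory is $\mathsf{ZFC}$. Numbers of $M$ are identified with the finite sets they code in the sense of Ackermann: $13=2^0+2^2+2^3$ is the set $\{0,2,3\}$. "Coded" means coded by an element of $M$. A subset of $[0,a)$ has code less than $2^a$.

**Definition (splitting).** A set $k$ splits $A$ if $A\cap k\ne\emptyset\ne A\setminus k$.

For example, $\{0,2\}$ splits $\{0,1\}$ but not $\{0,2\}$. A singleton is never split.

**Definition (digit sets).** For a number $D$ put $a=D^D$. For $x<a$ let $(x)_i$, $i<D$, be the base-$D$ digits of $x$, with $(x)_0$ the units digit. Given $c_0,c_1,\ldots<D$ put $C_j=\{x<a:(x)_i=c_i\text{ for all }i<j\}$ for $j<\omega$ (when $D$ is standard, for $j\le D$).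

For $D=3$, $a=27$, $c_0=1$, $c_1=2$: $C_0=[0,27)$, $C_1$ consists of the nine $x<27$ with $x\equiv1$ modulo $3$, and $C_2=\{7,16,25\}$. For nonstandard $D$, every $C_j$ with $j<\omega$ is nonempty, since only standardly many of the $D$ digits are prescribed.

For a set $X\subseteq M$, write $\Delta_1(M,X)$ for the family of $\Delta_1(X)$-definable subsets of $M$, number parameters allowed. The textbook facts we use are these.

* **(S1)** If $(M,X)\models\mathsf I\Sigma_1(X)$, then $(M,\Delta_1(M,X))\models\mathsf{RCA}_0$.
* **(S2)** $\mathsf I\Sigma_1(X)$ gives $\mathsf B\Sigma_1(X)$, least and greatest elements of bounded nonempty $\Sigma_1(X)$ and $\Pi_1(X)$ sets, and codes for bounded $\Sigma_1(X)$ sets.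
* **(S3)** Conversely, if $M\models\mathsf I\Sigma_1$ and all bounded $\Sigma_1(X)$ sets are coded in $M$, then $(M,X)\models\mathsf I\Sigma_1(X)$. Indeed, if $\varphi(0)$ holds, $\varphi$ is closed under successor and $\varphi(d)$ fails, then $\{z\le d:\varphi(z)\}$ is coded, and the least number $\le d$ outside this coded set gives a contradiction.
* **(S4)** Let $\mathsf{ZFC}^-$ be $\mathsf{ZFC}$ without Power Set, with Collection and the well-ordering principle. If $\theta$ is regular and uncountable, $H(\theta)\models\mathsf{ZFC}^-$. If $W$ is a countable transitive model of $\mathsf{ZFC}^-$ and $\mathbb P\in W$ is a poset, then there is a $\mathbb P$-generic $K$ over $W$. For each such $K$, $W[K]\supseteq W\cup\{K\}$ is a countable transitive model of $\mathsf{ZFC}^-$, and the truth and definability lemmas for forcing hold.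

By (S3), to add a set and keep $\mathsf I\Sigma_1$ it is enough to make bounded $\Sigma_1$ sets coded. All our constructions do this by maximizing a count.

## 5. Transferring a configuration over every model of true arithmetic

We want to place the same configuration of elements on top of a model again and again, each time as an end extension. Let $L$ have a symbol for every function and every relation on $\mathbb N$, so $|L|=2^{\aleph_0}$, and let $T=\mathrm{Th}_L(\mathbb N)$. Then $T$ has Skolem functions given by symbols, so $L$-substructures of models of $T$ are elementary. Models of $T$ satisfy induction for all $L$-formulas. A composition of symbols is, by $T$, given by a symbol.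

**Lemma 1.** Let $\mathbb N\prec\mathfrak N$ (in $L$) and let $(e_i)_{i\in I}$ be in $\mathfrak N$. For every $M\models T$ there is $M'\succ M$, generated over $M$ by elements $(e'_i)_{i\in I}$, such that:

(a) if $\mathfrak N\models\varphi(e_{\bar\imath},\bar d)$ for all $\bar d\in\mathbb N$, then $M'\models\varphi(e'_{\bar\imath},\bar d)$ for all $\bar d\in M$;

(b) $M'$ is an end extension of $M$.

For example, if $e$ is nonstandard, then $\mathfrak N\models d<e$ for all $d\in\mathbb N$, so (a) says that $e'$ lies above all of $M$.

*Proof.* **Step 1: a theory.** We describe what the $e'_i$ should satisfy, using symbols of $L$ to speak about truth in $\mathfrak N$. For $\varphi(\bar x,\bar y)$ and $\bar\imath$ let $P_{\varphi,\bar\imath}$ be the symbol for the relation $\{\bar d\in\mathbb N:\mathfrak N\models\varphi(e_{\bar\imath},\bar d)\}$. (If $\varphi$ is $y\mid x$, this is the set of standard divisors of $e$.) Take the elementary diagram of $M$ together with all $\varphi(e'_{\bar\imath},\bar d)$ such that $\bar d\in M$ and $M\models P_{\varphi,\bar\imath}(\bar d)$.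

**Step 2: finite satisfiability.** Finitely many formulas of the second kind reduce to one: add dummy variables so that all have the same $\bar\imath$ and $\bar d$, and use $T\vdash P_{\varphi_1,\bar\imath}\wedge P_{\varphi_2,\bar\imath}\to P_{\varphi_1\wedge\varphi_2,\bar\imath}$, which is true in $\mathbb N$ by definition. So consider one $\varphi(e'_{\bar\imath},\bar d)$ with $M\models P_{\varphi,\bar\imath}(\bar d)$. If $\bar d\in\mathbb N$ satisfies $P_{\varphi,\bar\imath}$, then $\mathfrak N\models\exists\bar x\,\varphi(\bar x,\bar d)$, hence $\mathbb N\models\exists\bar x\,\varphi(\bar x,\bar d)$. So $T\vdash\forall\bar y\,(P_{\varphi,\bar\imath}(\bar y)\to\exists\bar x\,\varphi(\bar x,\bar y))$, and our formula is satisfiable in $M$ itself. Realize the theory and let $M'$ be the substructure generated by $M$ and the $e'_i$. It is elementary in the realization, so $M'\succ M$ and $M'$ satisfies the theory.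

**Step 3: (a) and (b).** In (a), $P_{\varphi,\bar\imath}$ is all of $\mathbb N^m$, where $m$ is the length of $\bar d$, so $T\vdash\forall\bar y\,P_{\varphi,\bar\imath}(\bar y)$, and all $\varphi(e'_{\bar\imath},\bar d)$ with $\bar d\in M$ belong to the theory. For (b), an element of $M'$ below some $d\in M$ has the form $b=f(e'_{\bar\imath},\bar d)<d$ with $\bar d\in M$ and $f$ a symbol. For standard $\bar d,d$ let $h(\bar d,d)=f(e_{\bar\imath},\bar d)$ if this is $<d$ (it is then a standard number), and $h(\bar d,d)=0$ otherwise. This $h$ is a function on $\mathbb N$, so it has a symbol, and for all $\bar d,d\in\mathbb N$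
$$\mathfrak N\models f(e_{\bar\imath},\bar d)<d\to f(e_{\bar\imath},\bar d)=h(\bar d,d).$$
By (a) the same holds in $M'$ for $\bar d,d\in M$. So $b=h(\bar d,d)\in M$. $\square$

## 6. Generic digits and generic splitting sets

The configuration consists of digits $c_j$ and of many sets $k_\alpha\subseteq[0,a)$. We want: every coded $A\subseteq[0,a)$ that meets all $C_j$ is split by all but finitely many $k_\alpha$. Random choices should do this. If $A$ is small, a random next digit $c_r$ is not a digit of any element of $A$, so $A$ misses $C_{r+1}$. If $A$ is large, a random subset of $[0,a)$ splits it. The next lemma says this for all definable $A$ at once.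

**Lemma 2.** For every infinite cardinal $\kappa$ there are $\mathfrak N\succ\mathbb N$, a nonstandard $D\in\mathfrak N$, and $c_j<D$ $(j<\omega)$, $k_\alpha\subseteq[0,a)$ $(\alpha<\kappa)$ in $\mathfrak N$ such that for all $r<\omega$, all finite tuples $\bar\alpha$ from $\kappa$, all $\beta\in\kappa\setminus\bar\alpha$, all symbols $f$ and all $\bar d\in\mathbb N$, with $A=f(D,c_0,\ldots,c_{r-1},k_{\bar\alpha},\bar d)\cap[0,a)$: if $A\cap C_{r+1}\ne\emptyset$ then $k_\beta$ splits $A$.

*Proof.* Let $\mathfrak N_0\succ\mathbb N$ be proper and $D\in\mathfrak N_0$ nonstandard. A standard $\bar d$ can be absorbed into the symbol $f$, so we omit it.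

**Step 1: the requirements.** For each $(r,\bar\alpha,\beta,f)$ as in the lemma let $\psi(c_0,\ldots,c_r,k_{\bar\alpha},k_\beta)$ say, with $A=f(D,c_{<r},k_{\bar\alpha})\cap[0,a)$: if $|A|^2\le D$, then $c_r\notin\{(x)_r:x\in A\}$; and if $|A|^2>D$, then $k_\beta$ splits $A$.

**Step 2: finitely many requirements can be met in $\mathfrak N_0$.** Let $m\ge1$ requirements be given, $m$ standard. They involve finitely many variables $c_j$, $k_\gamma$. Let $\Omega$ be the internally finite space of all values $c_j<D$, $k_\gamma\subseteq[0,a)$ of these variables. All counting is done inside $\mathfrak N_0$, which satisfies full induction. Consider one requirement $\psi$, and fix all variables other than $c_r$ and $k_\beta$. Since $\beta\notin\bar\alpha$, this fixes $A$.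

If $|A|^2\le D$, then $\psi$ fails only when $c_r$ is one of at most $|A|$ digits, which is a fraction of at most $|A|/D$. This is $<1/(m+1)$: otherwise $(m+1)|A|\ge D\ge|A|^2$, so $|A|\le m+1$ and $D\le(m+1)^2$, whereas $D$ is nonstandard. If $|A|^2>D$, then $|A|$ is nonstandard, and $\psi$ fails only when $A\subseteq k_\beta$ or $A\cap k_\beta=\emptyset$, which is a fraction of $2\cdot2^{-|A|}<1/(m+1)$. Summing over the fixed variables, each requirement fails on fewer than $|\Omega|/(m+1)$ points of $\Omega$. So the $m$ requirements together exclude fewer than $|\Omega|$ points, and some point satisfies all of them.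

**Step 3: compactness.** By Step 2, all the requirements, the statements $c_j<D$, $k_\alpha\subseteq[0,a)$, and the elementary diagram of $\mathfrak N_0$ are finitely satisfiable together. Realize them in $\mathfrak N\succ\mathfrak N_0$. Let $x\in A\cap C_{r+1}$. Then $(x)_r=c_r$, so the conclusion of the first half of $\psi$ is false. Hence $|A|^2>D$, and $k_\beta$ splits $A$ by the second half. $\square$

## 7. An $\omega$-chain of end extensions with growing cardinalities

Let $\kappa_n=(2^{\aleph_0})^{+(n+1)}$, the $(n+1)$-st successor cardinal of $2^{\aleph_0}$. Put $M_0=\mathbb N$, and let $M_{n+1}$ be obtained from $M_n$ by Lemma 1 applied to the tuple $(D,(c_j)_{j<\omega},(k_\alpha)_{\alpha<\kappa})$ of Lemma 2 for $\kappa=\kappa_n$. Write $D_n,c^n_j,k^n_\alpha,a_n,C^n_j$ for the corresponding objects in $M_{n+1}$. By Lemma 1(a), $c^n_j<D_n$ and $k^n_\alpha\subseteq[0,a_n)$. Let $M=\bigcup_nM_n$, the union of an elementary chain of end extensions. So $M\models T$, and each $M_n$ is an initial segment of $M$.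

**(F1)** *$D_n$ exceeds every element of $M_n$, so $(D_n)_{n<\omega}$ is strictly increasing and cofinal in $M$.* This is Lemma 1(a) for the formulas $d<D$, together with $D_n\in M_{n+1}$.

**(F2)** *If $A\subseteq[0,a_n)$ is coded in $M$ and $A\cap C^n_j\ne\emptyset$ for all $j<\omega$, then $k^n_\alpha$ splits $A$ for all but finitely many $\alpha<\kappa_n$.* The code of $A$ is less than $2^{a_n}\in M_{n+1}$, so it lies in $M_{n+1}$ by end extension. As $M_{n+1}$ is generated by the tuple over $M_n$, we have $A=f(D_n,c^n_{<r},k^n_{\bar\alpha},\bar d)$ for some $f$, $r$, $\bar\alpha$ and $\bar d\in M_n$. Let $\beta\notin\bar\alpha$. By Lemma 2, the formula "if $f(D,c_{<r},k_{\bar\alpha},\bar d)\cap[0,a)$ meets $C_{r+1}$, then $k_\beta$ splits it" (a formula in $D,c_0,\ldots,c_r,k_{\bar\alpha},k_\beta,\bar d$) holds in $\mathfrak N$ for all $\bar d\in\mathbb N$. By Lemma 1(a) it holds in $M_{n+1}$ for all $\bar d\in M_n$. Since $A$ meets $C^n_{r+1}$, the set $k^n_\beta$ splits $A$. The only possible exceptions are the finitely many entries of $\bar\alpha$.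

**(F3)** *Every $x<a_n$ is outside $C^n_j$ for some $j<\omega$.* Otherwise (F2) would apply to $\{x\}$, which cannot be split.

**(F4)** *$|M_{n+1}|\le\kappa_n$; hence $|[0,l)|\le\kappa_n$ for all $l\in M_{n+1}$, in particular for all $l\le D_n$.* We have $|M_{n+1}|\le|M_n|+2^{\aleph_0}+\kappa_n$, so the bound follows by induction; and $[0,l)\subseteq M_{n+1}$ by end extension.

**(F5)** *$[0,a_n)=C^n_0\supseteq C^n_1\supseteq\cdots$, and each $C^n_j$ is coded and nonempty.* Here $j<\omega$ and $D_n$ is nonstandard, so the number with digits $c^n_0,\ldots,c^n_{j-1}$ followed by zeros is in $C^n_j$.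

## 8. A function whose columns leave every value

We now build $G:M^2\to M$ with $G(b,s)\le b$. The column $s\mapsto G(a_n,s)$ will move through the sets $C^n_0\supseteq C^n_1\supseteq\cdots$ as $s$ grows, and so by (F3) leave every value. At the same time $(M,G)$ must satisfy $\mathsf I\Sigma_1(G)$. Formulas are in the language of arithmetic and use the graph of $G$ as a ternary relation.

**Definition (verification).** For a $\Sigma_1$ formula $\varphi_i(z)=\exists y\,\psi_i(z,y,G)$ with $\psi_i$ bounded, fix a monotone polynomial $q_i(z,y)\ge y$ that bounds all numbers occurring in the evaluation of $\psi_i(z,y,G)$. A coded function $u$ on $[0,t)^2$ *verifies* $\varphi_i(z)$ if $\psi_i(z,y,u)$ holds for some $y$ with $q_i(z,y)<t$.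

For example, for $\exists y\,G(z,y)=0$ take $q(z,y)=z+y$. Then $u$ verifies it at $z$ if $u(z,y)=0$ for some $y$ with $z+y<t$. Since only values at arguments below $t$ matter, verification persists to extensions of $u$; and if $G$ is the union of coded functions, then $\varphi_i(z)$ holds if and only if some large enough piece verifies it.

Let $\varphi_0,\varphi_1,\ldots$ enumerate all such standard formulas with one free variable. Several variables and parameters are handled by pairing: instead of $\varphi(z,p)$ use $\varphi'(w)$, which says that $w$ is a pair $\langle z,p\rangle$ with $\varphi(z,p)$.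

**Step 1: the construction.** Let $t_0=a_0+1$ and let $u_0$ be $0$ on $[0,t_0)^2$. Suppose that $u_j$ on $[0,t_j)^2$ is given, with $a_n<t_j$ for $n\le j$. A *$j$-extension* of $u_j$ is a coded function $v\supseteq u_j$ on some $[0,t)^2$, $t\ge t_j$, with $v(b,s)\le b$ everywhere and
$$v(a_n,s)\in C^n_j\quad\text{for all }n\le j\text{ and }t_j\le s<t.$$
There are $j$-extensions of every size, and every $j$-extension extends to larger ones: by (F5) put $\min C^n_j$ where the display requires an element of $C^n_j$, and $0$ at all other new places. Successively for $i=0,\ldots,j$, pass to a further extension, among the $j$-extensions of $u_j$, that maximizes the number of $z<D_j$ for which it verifies $\varphi_i(z)$. The maximum exists, because $j$-extensions are definable in $M$ from finitely many parameters, the number is at most $D_j$, and $M$ satisfies full induction. Finally extend to a $j$-extension on some $[0,t_{j+1})^2$ with $t_{j+1}>a_{j+1}$. The result is $u_{j+1}$.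

Put $G=\bigcup_ju_j$. It is total because $t_j>a_j>D_j$. Since $C^n_{j'}\subseteq C^n_j$ for $j'\ge j$, every later $u_{j'}$ is a $j$-extension of $u_j$ that extends $u_{j+1}$. This is what the maximality will be used against.

**Step 2: induction holds.**

**(G1)** $(M,G)\models\mathsf I\Sigma_1(G)$. Let $i\le j$, and let $v$ be the $j$-extension chosen at step $i$ of stage $j$. If $\varphi_i(z)$ holds in $(M,G)$ for a $z<D_j$, then some $u_{j'}$ with $j'>j$ verifies it. The set of $z<D_j$ at which $u_{j'}$ verifies $\varphi_i$ contains the corresponding set for $v$, by persistence, and by maximality it has no more elements. Both sets are coded, so they are equal. Hence $v$, and so also $u_{j+1}$, verifies $\varphi_i(z)$, and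
$$\{z<D_j:(M,G)\models\varphi_i(z)\}=\{z<D_j:u_{j+1}\text{ verifies }\varphi_i(z)\},$$
which is coded. Now let $\varphi(z,p)$ be any $\Sigma_1(G)$ formula with parameter $p$, and $d\in M$. Let $\varphi'$ be $\varphi_i$, and choose $j\ge i$ with $\langle z,p\rangle<D_j$ for all $z<d$. The code just obtained gives a code for $\{z<d:\varphi(z,p)\}$. So bounded $\Sigma_1(G)$ sets are coded, and (S3) applies.

**Step 3: the columns.**

**(G2)** For $j\ge n$ and $s\ge t_j$: $G(a_n,s)\in C^n_j$. Indeed, if $t_{j'}\le s<t_{j'+1}$ with $j'\ge j$, then $G(a_n,s)\in C^n_{j'}\subseteq C^n_j$.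

**(G3)** Each $x<a_n$ is $G(a_n,s)$ for only boundedly many $s$, and $\mathsf B\Sigma_2(G)$ fails. By (F3) and since the $C^n_j$ decrease, $x\notin C^n_j$ for some $j\ge n$; by (G2), $G(a_n,s)\ne x$ for $s\ge t_j$. If $\mathsf B\Sigma_2(G)$ held, $\forall x<a_0\,\exists t\,\forall s\ge t\;G(a_0,s)\ne x$ would yield one uniform $t^*$. But $G(a_0,s)\in C^0_0=[0,a_0)$ for $s\ge\max(t^*,t_0)$, a contradiction.

## 9. Adding paths and cohesive sets while preserving $\mathsf I\Sigma_1$

**Lemma 3.** Let $W$ be a transitive model of $\mathsf{ZFC}^-$ with $M,(D_j)_{j<\omega},X\in W$, where $M$ is a model of arithmetic, $(D_j)_{j<\omega}$ is increasing and cofinal in it, and $(M,X)\models\mathsf I\Sigma_1(X)$.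

(a) If $\mathcal T\in\Delta_1(M,X)$ is an infinite binary tree, then $W$ contains a path $P$ of $\mathcal T$ with $(M,X\oplus P)\models\mathsf I\Sigma_1$.

(b) If $(Y_i)_{i<l}$ is a $\Delta_1(M,X)$ sequence and $[0,l)$ is countable in $W$, then $W$ contains an infinite $(Y_i)_{i<l}$-cohesive $H$ with $(M,X\oplus H)\models\mathsf I\Sigma_1$.

*Proof.* Both constructions are recursions of length $\omega$ carried out in $W$, with choices made by a fixed well-order of $M$ in $W$. "Verifies" is defined as in Section 8, now for an enumeration of the $\Sigma_1$ formulas $\varphi_i(z,X,\cdot)$ with one free number variable, and for coded initial parts of the new set. We no longer have full induction relative to $X$, so each maximization has to be justified by (S2).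

**Step 1 for (b): the reservoirs.** If $l=0$, take $H=M$; here $X\oplus M$ causes no difficulty. Otherwise write $[0,l)=\{i_0,i_1,\ldots\}$ in $W$, repetitions allowed. Let $Z_0=M$, and let $Z_{n+1}$ be one of $Z_n\cap Y_{i_n}$, $Z_n\setminus Y_{i_n}$ that is unbounded. The $Z_n$ decrease, and each is $\Delta_1(X)$, being a standard finite Boolean combination. This is where countability of $[0,l)$ is used.

**Step 2 for (b): building $H$ inside the reservoirs.** Start with $(E_0,s_0)=(\emptyset,0)$. Given $(E_n,s_n)$ with $E_n\subseteq[0,s_n)$ coded, an *$n$-extension* is a pair $(E,s)$ with $s\ge s_n$, $E\subseteq[0,s)$ coded, $E\cap[0,s_n)=E_n$ and $E\setminus E_n\subseteq Z_n$. A *further* $n$-extension of $(E,s)$ is an $n$-extension $(E',s')$ with $s'\ge s$ and $E'\cap[0,s)=E$. The pair $(E,s)$ verifies $\varphi_i(z)$ if $\psi_i(z,y,X,E)$ holds for some $y$ with $q_i(z,y)<s$.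

For $i=0,\ldots,n$ successively, pass to a further $n$-extension verifying $\varphi_i(z)$ for a maximal number $m$ of $z<D_n$. To see that the maximum exists, note that for given $(E',s')$ the set $F$ of $z<D_n$ at which it verifies $\varphi_i$ is bounded and definable by a formula bounded in $X$, hence coded by (S2). The number $m$ is attainable if and only if there are $(E',s')$ and $F$ such that $(E',s')$ is a further $n$-extension, $F$ is this set, and $|F|=m$. The condition $E'\setminus E_n\subseteq Z_n$ is a bounded quantifier in front of a $\Delta_1(X)$ condition, so it is $\Delta_1(X)$ by $\mathsf B\Sigma_1(X)$. Thus the attainable $m\le D_n$ form a nonempty bounded $\Sigma_1(X)$ set, which has a greatest element by (S2).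

Finally add an element of $Z_n$ above everything so far, and take $s_{n+1}\ge D_n$ above this element. This gives $(E_{n+1},s_{n+1})$. Let $H=\bigcup_nE_n$.

**Step 3 for (b): verification.** The $s_n$ are cofinal and each stage adds an element $\ge s_n$, so $H$ is unbounded. As $E_{m+1}\setminus E_m\subseteq Z_m\subseteq Z_n$ for $m\ge n$, we have $H\cap[0,s_n)=E_n$ and $H\setminus[0,s_n)\subseteq Z_n$ for all $n$. Each $i<l$ is $i_n$ for some $n$, and $Z_{n+1}$ is contained in $Y_i$ or disjoint from it. So $H$ is cohesive. For the same reason, all later $(E_m,s_m)$ are further $n$-extensions of those chosen at stage $n$. Therefore, exactly as in (G1), for $i\le n$ the set $\{z<D_n:\varphi_i(z,X,H)\}$ equals the set of $z<D_n$ at which $(E_{n+1},s_{n+1})$ verifies $\varphi_i$, which is coded. With pairing, all bounded $\Sigma_1(X\oplus H)$ sets are coded, and (S3) gives $\mathsf I\Sigma_1(X\oplus H)$.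

**Step 1 for (a): thinning the tree.** The purpose is to decide $\varphi_i$ on $[0,D_n)$ by forcing as many instances as possible to be false. Let $\mathcal T_0=\mathcal T$ and $\sigma_0=\emptyset$. Suppose given an infinite $\Delta_1(X)$ tree $\mathcal T_n$ all of whose nodes are comparable with $\sigma_n$. Treat $i=0,\ldots,n$ successively. For the current tree $\mathcal T'$ and coded $F\subseteq[0,D_n)$, let $\mathcal T'_F$ be the set of those $\sigma\in\mathcal T'$ that verify $\varphi_i(z)$ for no $z\in F$. Verification persists to longer strings, so $\mathcal T'_F$ is a tree, and it is $\Delta_1(X)$.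

"$\mathcal T'_F$ is infinite" is $\Pi_1(X)$. Indeed, there are boundedly many strings of each length, so the statement says that $\mathcal T'_F$ has a node of every length; this is $\forall$ followed by a bounded $\exists$ over a $\Delta_1(X)$ condition, hence $\Pi_1(X)$ by $\mathsf B\Sigma_1(X)$. It holds for $F=\emptyset$. The set of cardinalities of those $F\subseteq[0,D_n)$ for which it holds is again $\Pi_1(X)$ by $\mathsf B\Sigma_1(X)$, since the quantifier over $F$ is bounded. It is bounded and nonempty, so by (S2) we can choose such an $F$ of maximal cardinality. Replace $\mathcal T'$ by $\mathcal T'_F$. For $z\in F$, no node of the new tree verifies $\varphi_i(z)$. For $z\in[0,D_n)\setminus F$ the tree $\mathcal T'_{F\cup\{z\}}$ is finite by maximality, so all sufficiently long nodes of $\mathcal T'_F$ verify $\varphi_i(z)$.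

**Step 2 for (a): lengthening the path.** After $i=n$, there is $\sigma_{n+1}$ of length $D_n$ above which the current tree is infinite. Otherwise, for each string $\sigma$ of length $D_n$ there is a length at which the current tree has no node above $\sigma$. By $\mathsf B\Sigma_1(X)$ one length $\ge D_n$ would serve for all $\sigma$, and the tree would have no node of that length. Since all nodes of the current tree are comparable with $\sigma_n$, which is not longer than $D_n$, the string $\sigma_{n+1}$ extends $\sigma_n$. Let $\mathcal T_{n+1}$ be the set of nodes of the current tree comparable with $\sigma_{n+1}$. Put $P=\bigcup_n\sigma_n$.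

**Step 3 for (a): verification.** The trees decrease and $\sigma_m\in\mathcal T_m$, so $P$ is a path through all $\mathcal T_n$. Let $i\le n$ and let $F$ be the set chosen for $i$ at stage $n$. All initial segments of $P$ lie in the tree $\mathcal T'_F$ of that step. For $z\in F$ none of them verifies $\varphi_i(z)$, so $\varphi_i(z,X,P)$ is false. For $z\in[0,D_n)\setminus F$ the long ones verify it, so it is true. Hence $\{z<D_n:\varphi_i(z,X,P)\}=[0,D_n)\setminus F$ is coded, and (S3) gives $\mathsf I\Sigma_1(X\oplus P)$. $\square$

**Remark.** If $M$ itself is countable in $W$, the proof of (b) works verbatim for sequences $(Y_i)_{i\in M}$, with an enumeration of $M$ in place of one of $[0,l)$. So a countable model by itself does not prevent anyone from adding cohesive sets for infinite sequences. In the next section the sets that we add lie in universes in which $M$ is uncountable, and this is what blocks $\mathsf{COH}$.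

## 10. Proof of Theorem A: collapsing initial segments one at a time

**Step 1: a countable universe in which the $\kappa_n$ look uncountable.** Let $\theta$ be a regular uncountable cardinal with all objects of Sections 7 and 8 in $H(\theta)$. Take a countable elementary submodel of $H(\theta)$ that contains $M$ (as a structure for the language of arithmetic), $M_1$, $G$ and the sequences $(\kappa_n)$, $(D_n)$, $(a_n)$, $(t_n)$, $(C^n_j)$, $(k^n_\alpha)$. Let $W_0$ be its transitive collapse, and keep the same names for the images of these objects. Then $W_0$ is a countable transitive model of $\mathsf{ZFC}^-$. By elementarity, the following hold in $W_0$: the $\kappa_n$ form a strictly increasing sequence of uncountable cardinals; (F1)–(F3), (F5) and (G1)–(G3), with (F1) read as cofinality of the increasing sequence $(D_n)$; and $|[0,l)|\le\kappa_n$ for all $l\le D_n$.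

Arithmetical statements about $(M,G)$, and the statements (F1)–(F3), (F5), (G2), are absolute between transitive models. For (F2) this uses that finiteness is absolute. What is not absolute is that $\kappa_n$ is uncountable, and we shall keep track of it. The new $M$ is isomorphic to a countable elementary substructure of the old one, so $M\succ\mathbb N$.

**Step 2: the iteration.** We build countable transitive models $W_0\subseteq W_1\subseteq\cdots$ of $\mathsf{ZFC}^-$ and sets $X_i\in W_i$ with $X_0=G$ and $(M,X_i)\models\mathsf I\Sigma_1$, such that for some $n_i$
$$\text{all }\kappa_m\text{ with }m\ge n_i\text{ are uncountable cardinals in }W_i.\tag{1}$$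
We may take $n_0=0$. Let $\mathcal S_i=\Delta_1(M,X_i)$; it is countable and contained in $W_i$. By bookkeeping, done outside, every infinite binary tree and every sequence $(Y_k)_{k<l}$, $l\in M$, occurring in some $\mathcal S_i$ is treated at some later stage. At that stage it is still $\Delta_1$ in the current set.

*Tree stage.* Put $W_{i+1}=W_i$ and $X_{i+1}=X_i\oplus P$ with $P$ from Lemma 3(a).

*Cohesiveness stage for $(Y_k)_{k<l}$.* Choose $n\ge n_i$ with $l<D_n$. Then $|[0,l)|\le\kappa_n$ in $W_0$, hence in $W_i$, because the injection is still there. Let $\mathrm{Col}(\omega,\kappa_n)$ be the poset of finite partial functions $\omega\to\kappa_n$, let $K$ be generic for it over $W_i$, and let $W_{i+1}=W_i[K]$. In $W_{i+1}$ the ordinal $\kappa_n$ is countable, and so is $[0,l)$. Let $X_{i+1}=X_i\oplus H$ with $H$ from Lemma 3(b), applied in $W_{i+1}$.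

We must check (1) for $n_{i+1}=n+1$. The poset has size $\kappa_n$ in $W_i$. Let $\mu>\kappa_n$ be a cardinal of $W_i$, let $\nu<\mu$, and suppose that a condition $q\in K$ forces $\dot f$ to be a function from $\nu$ to $\mu$. The range of $\dot f$ is contained in the set of all $\beta<\mu$ such that $p\Vdash\dot f(\xi)=\beta$ for some $p\le q$ and $\xi<\nu$. This set is in $W_i$ by the definability lemma. Each pair $(p,\xi)$ contributes at most one $\beta$, so the set has size at most $\max(|\nu|,\kappa_n)<\mu$ in $W_i$, where the maximum is replaced by $\kappa_n$ if $\nu$ is finite. Hence $\dot f$ is not onto $\mu$, and $\mu$ remains a cardinal. Applied to $\mu=\kappa_m$ for $m\ge n+1$, which is a cardinal of $W_i$ by (1), this shows that $\kappa_m$ is a cardinal in $W_{i+1}$, and it is uncountable since $\kappa_m>\kappa_n\ge\omega$.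

**Step 3: what the model satisfies.** Let $\mathcal S=\bigcup_i\mathcal S_i$. The $\mathcal S_i$ increase and each $(M,X_i)\models\mathsf I\Sigma_1$. Every instance of an axiom of $\mathsf{RCA}_0$ has its finitely many parameters in one $\mathcal S_i$. So $(M,\mathcal S)\models\mathsf{RCA}_0$ by (S1). By bookkeeping it satisfies $\mathsf{WKL}$ and $\mathsf{fin}\text{-}\mathsf{COH}$. By (G3) and $G\in\mathcal S$ it satisfies $\neg\mathsf B\Sigma^0_2$. It is countable, and $M\succ\mathbb N$.

**Step 4: $\mathsf{COH}$ fails.** We exhibit an instance computable from $G$ that no member of $\mathcal S$ solves. For $b,k\in M$ let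
$$R_{\langle b,k\rangle}=\{s:G(b,s)\in k\}.$$
This is a sequence in $\mathcal S_0$. Suppose that some infinite $H\in\mathcal S$ is cohesive for it; say $H\in\mathcal S_i\subseteq W_i$. By (1), fix $n$ such that $\kappa_n$ is uncountable in $W_i$, and work in $W_i$.

For $\alpha<\kappa_n$ let $j_\alpha<\omega$ be least such that $\{s\in H:s\ge D_{j_\alpha}\}$ is contained in $R_{\langle a_n,k^n_\alpha\rangle}$ or in its complement. It exists because $H$ is cohesive and $(D_j)_{j<\omega}$ is cofinal. There is $j^*$ for which $Z=\{\alpha<\kappa_n:j_\alpha=j^*\}$ is infinite, since otherwise the ordinal $\kappa_n$ would be a union of countably many finite sets and so countable. Let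
$$A=\{x<a_n:\exists s\,(s\in H\wedge s\ge D_{j^*}\wedge G(a_n,s)=x)\}.$$
This is a bounded $\Sigma_1(X_i)$ set, so it is coded in $M$ by (S2). Here we use that $\mathsf I\Sigma_1$ was preserved.

The set $A$ meets every $C^n_j$. For $j\ge n$, choose $s\in H$ with $s\ge\max(t_j,D_{j^*})$; by (G2), $G(a_n,s)\in A\cap C^n_j$. For $j<n$ use $C^n_j\supseteq C^n_n$. By (F2), $k^n_\alpha$ splits $A$ for all but finitely many $\alpha<\kappa_n$. But for each of the infinitely many $\alpha\in Z$, either all $s\in H$ with $s\ge D_{j^*}$ have $G(a_n,s)\in k^n_\alpha$, or all of them have $G(a_n,s)\notin k^n_\alpha$. That is, $A\subseteq k^n_\alpha$ or $A\cap k^n_\alpha=\emptyset$, and $k^n_\alpha$ does not split $A$. This is a contradiction. $\blacksquare$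

By Theorem B, this model satisfies $\mathsf C\Sigma^0_2$: it satisfies $\mathsf{RCA}_0+\mathsf{fin}\text{-}\mathsf{COH}$ and not $\mathsf{COH}$. So in it the failure of collection never produces unique names.

## 11. Proof of Theorem C: one collapse and a fixed cut

In the proof of Theorem A longer instances forced us to collapse larger $\kappa_n$. If we collapse only $\kappa_0$, the lengths that can be solved stay inside a cut.

**Step 1: the universe.** Start from $W_0$ as in Section 10, and let $J=M_1$, that is, its image in $W_0$. It is a proper cut of $M$, and $a_0=D_0^{D_0}\in J$. By (F4) and elementarity, $|[0,l)|\le\kappa_0$ in $W_0$ for all $l\in J$. Force once with $\mathrm{Col}(\omega,\kappa_0)$ over $W_0$, and let $W$ be the extension. In $W$ all $[0,l)$ with $l\in J$ are countable. By the preservation argument of Section 10, $\kappa_1$ is still an uncountable cardinal in $W$.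

**Step 2: the model.** Proceed as in Section 10 with $W_i=W$ throughout, treating all infinite binary trees by Lemma 3(a) and all sequences of length $l\in J$ by Lemma 3(b). The resulting model is countable, satisfies $\mathsf{WKL}_0+\neg\mathsf B\Sigma^0_2$, has $M\succ\mathbb N$, and every sequence in it of length $l\in J$ has an infinite cohesive set in it.

**Step 3: a length that cannot be solved.** Run Step 4 of Section 10 with $n=1$ in $W$. It uses only the sets $R_{\langle a_1,k\rangle}$ with $k=k^1_\alpha$, and $k^1_\alpha\subseteq[0,a_1)$ has code less than $2^{a_1}$. So the sequence $(R_{\langle a_1,k\rangle})_{k<b}$ of length $b=2^{a_1}$ has no infinite cohesive set in the model. Since $b>D_1$ and $D_1$ exceeds every element of $M_1=J$ (again by (F1) and elementarity), $b\notin J$.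

**Step 4: the function $g$.** Let $g(s)=G(a_0,s)$ and $a=a_0\in J$. For $s<t_0$ we have $g(s)=u_0(a_0,s)=0$, since $a_0<t_0$. For $s\ge t_0$ we have $g(s)\in C^0_0=[0,a_0)$ by (G2). So $g:M\to[0,a)$, and by (G3) each value is taken only boundedly often. $\blacksquare$
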